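# Random lattice paths that hit a line of slope $r-1$

## 1. The bound $p<\alpha^t$

**Theorem 1.** Let $r\ge 2$, $t\ge 1$ and $n\ge k\ge 0$ be integers and let $0<c<\frac{r-1}{r}$. Choose a path uniformly among the $\binom nk$ lattice paths from $(0,0)$ to $(n-k,k)$ made of $n$ unit steps, each $(1,0)$ or $(0,1)$. Let $p(n,k,r,t)$ be the probability that some lattice point of the path lies on the line $y=(r-1)x+t$. Let $\alpha(c)$ be the unique root of $c-x+(1-c)x^r=0$ in $(0,1)$. If $k\le cn$, then
$$p(n,k,r,t)<\alpha(c)^t .$$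

From now on $r$ is fixed and we write $p(n,k,t)$ for $p(n,k,r,t)$. The question whether this inequality always holds comes from Peter Frankl, Jian Wang, "On $r$-wise $t$-intersecting uniform families", arXiv:2409.19344 (2024). So the answer is yes. The proof also gives the following.

**Theorem 2.**

(a) For all $n\ge k\ge 0$, $p(n,k,t)^{1/t}$ is nonincreasing in $t\ge 1$; in particular $p(n,k,t)\le p(n,k,1)^t$. Also $p(n,k,t)\le p(n+r,k+r-1,t)$.

(b) (Full range.) For $n\ge 1$ let $\alpha(c)$ be the smallest root of $c-x+(1-c)x^r$ in $[0,1]$, so that $\alpha(0)=0$ and $\alpha(c)=1$ for $c\ge\frac{r-1}{r}$. Then $p(n,k,t)\le\alpha(k/n)^t$ always, with equality if and only if $k=0$ or $rk-(r-1)n\ge t$.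

(c) (Sharpness.) For $0<c<\frac{r-1}{r}$, $\lim_{n\to\infty}p(n,\lfloor cn\rfloor,t)=\alpha(c)^t$. Hence $\sup_{k\le cn}p(n,k,t)=\alpha(c)^t$, and it is never attained.

In words: among $n$ steps, a fraction at most $c$ goes up, and we shuffle the steps. The line starts $t$ units above the origin and has slope $r-1$. Since $c<\frac{r-1}{r}$, the path as a whole climbs more slowly than the line, so to hit the line it must get ahead early. The theorem bounds the chance of this by a quantity that does not depend on $n$ and that is geometric in $t$.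

## 2. Levels, and the number $\alpha(c)$

Write $\mathrm U$ for the step $(0,1)$ and $\mathrm R$ for the step $(1,0)$.

**Definition.** The *level* of the point $(x,y)$ is $y-(r-1)x$.

A path starts at level $0$. A step $\mathrm U$ raises the level by $1$, and a step $\mathrm R$ lowers it by $r-1$. The line $y=(r-1)x+t$ is the set of points of level $t$. Since the level rises by at most $1$ per step, it cannot jump over $t$ on the way up. Hence for $t\ge0$:

$$\text{a path hits } y=(r-1)x+t \iff \text{it reaches some level}\ge t. \tag{1}$$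

The end level of a path from $(0,0)$ to $(n-k,k)$ is $k-(r-1)(n-k)=rk-(r-1)n$. It is negative exactly when $k/n<\frac{r-1}r$. We put $p(n,k,0)=1$, in agreement with (1).

Now the root. Let $\varphi(x)=x+x^2+\dots+x^{r-1}$. Since $(1-x)\varphi(x)=x-x^r$,
$$c-x+(1-c)x^r=(1-x)\bigl[c-(1-c)\varphi(x)\bigr]. \tag{2}$$
To check (2), expand the right side: $c-cx-(1-c)x+(1-c)x^r$. The function $\varphi$ increases strictly from $0$ to $r-1$ on $[0,1]$, and $0<\frac{c}{1-c}<r-1$ when $0<c<\frac{r-1}r$. So there is exactly one root in $(0,1)$, and it is given by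
$$\varphi(\alpha(c))=\frac{c}{1-c}. \tag{3}$$
In particular $\alpha(c)$ is strictly increasing in $c$. This matters twice: Theorem 1 will follow from the case $c=k/n$, and the same monotonicity will spoil the first attempt at a proof.

**Small cases for $r=3$.** Here $\mathrm U$ is $+1$ and $\mathrm R$ is $-2$, and $\alpha+\alpha^2=\frac c{1-c}$.

Take $n=4$, $k=2$, so $c=\frac12$ and $\alpha=\frac{\sqrt5-1}2\approx0.618$. Of the six paths, the three that start with $\mathrm U$ reach level $1$. The three that start with $\mathrm R$ drop to $-2$ and can climb back to $0$ at most. So $p(4,2,1)=\frac12<0.618$. Only $\mathrm{UURR}$ reaches level $2$, so $p(4,2,2)=\frac16<0.381<\alpha^2$.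

Take $n=3$, $k=1$, so $c=\frac13$ and $\alpha=\frac{\sqrt3-1}{2}\approx 0.366$. Only $\mathrm{URR}$ reaches level $1$, and $\frac13<0.366$.

**The case $k=1$, $n\ge 3$, any $r$.** The path reaches level $1$ only if its first step is $\mathrm U$, so $p(n,1,1)=\frac1n=c$ with $c=\frac1n<\frac{r-1}{r}$. The root satisfies $\alpha=c+(1-c)\alpha^r>c$. For $t\ge2$ the probability is $0$.

## 3. Slope one: reflection settles $r=2$

For $r=2$ the level moves by $\pm1$. Assume $k\ge1$ and that the end level $2k-n$ is negative. Take a path that reaches level $t$ and reflect the part after its first visit to $t$. This is a bijection from the paths with end level $2k-n$ that reach $t$ onto all paths with end level $2t-(2k-n)$, since the latter is larger than $t$ and so such a path must visit $t$. The reflected paths have $n+t-k$ steps $\mathrm U$, so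
$$p(n,k,2,t)=\binom{n}{k-t}\Big/\binom nk=\prod_{i=0}^{t-1}\frac{k-i}{n-k+1+i}\qquad(t\le k), \tag{4}$$
and the probability is $0$ for $t>k$. By (3), $\alpha(c)=\frac{c}{1-c}$. Each factor in (4) is less than $\frac{k}{n-k}=\alpha(k/n)\le\alpha(c)$, so Theorem 1 holds for $r=2$. The factors decrease in $i$, so $p^{1/t}$, their geometric mean, is nonincreasing in $t$. This last remark points to what will be needed for general $r$.

For $r\ge3$ the reflection of a step $-(r-1)$ is a step $+(r-1)$, which is not allowed, and this argument is not available.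

## 4. Independent steps, and two attempts that fall short

The equation for $\alpha$ is a hitting equation for a walk with independent steps.

**Lemma 3.** Let $0<c<\frac{r-1}r$, and let $S$ be the walk from $0$ with i.i.d. steps $+1$ (probability $c$) and $-(r-1)$ (probability $1-c$). Then $\Pr(S\text{ reaches }t)=\alpha(c)^t$ for $t\ge1$.

*Proof.* Let $\theta=\Pr(S\text{ reaches }1)$. Upward steps have size $1$, so to reach $t$ the walk must visit $1,2,\dots,t$ in turn. By the strong Markov property each new level costs an independent factor $\theta$, so $\Pr(S\text{ reaches }t)=\theta^t$. Condition on the first step. After $+1$ we are done; after $-(r-1)$ we must climb $r$ levels. Hence $\theta=c+(1-c)\theta^r$, and by (2) $\theta\in\{\alpha(c),1\}$. The mean step is $c-(r-1)(1-c)=rc-(r-1)<0$, so $S\to-\infty$ almost surely by the law of large numbers, and $\sup S<\infty$. If $\theta$ were $1$, every level would be reached almost surely, which contradicts this. So $\theta=\alpha(c)$. $\square$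

**Attempt by averaging.** Our path is $S$ conditioned to have $k$ up-steps among the first $n$. Is there a direct comparison? First we record a monotonicity, which will be used again later.

**Lemma 4.** If $1\le k\le n$, then $p(n,k-1,t)\le p(n,k,t)$.

*Proof.* Take a uniform path with $n$ steps and $k-1$ steps $\mathrm U$, and change a uniformly random $\mathrm R$ into $\mathrm U$ (there are $n-k+1\ge1$ of them). Each path with $k$ steps $\mathrm U$ arises from exactly $k$ pairs (path, chosen $\mathrm R$), so the result is uniform. No level decreases, so a path that reaches level $t$ still does. $\square$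

Given that the first $n$ steps of $S$ contain exactly $j$ up-steps, they form a uniform path. Writing $B$ for a binomial $(n,c)$ variable,
$$\alpha(c)^t\ge\sum_j\Pr(B=j)\,p(n,j,t)\ge\Pr(B\ge k)\,p(n,k,t).$$
So $p(n,k,t)\le\alpha(c)^t/\Pr(B\ge k)$. The divisor is less than $1$ for every $k\ge1$, and for $k=\lfloor cn\rfloor$ it tends to $\frac12$ by the central limit theorem. Along these $k$, the bound obtained exceeds the target by a factor that tends to $2$.

**Attempt by induction on $n$.** Let $k\ge1$, $c_0=k/n<\frac{r-1}r$, $\alpha_0=\alpha(c_0)$. Then $k\le n-1$, and conditioning on the first step gives, for $t\ge1$,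
$$p(n,k,t)=c_0\,p(n-1,k-1,t-1)+(1-c_0)\,p(n-1,k,t+r-1), \tag{5}$$
while $\alpha_0^t=c_0\alpha_0^{t-1}+(1-c_0)\alpha_0^{t+r-1}$. This looks ready for induction. But in the last term of (5) the density of up-steps has moved from $\frac kn$ to $\frac k{n-1}$, which is larger. For $t=1$, if $\frac{k}{n-1}<\frac{r-1}{r}$, the induction hypothesis yields only
$$p(n,k,1)\le c_0+(1-c_0)\,\alpha\bigl(\tfrac{k}{n-1}\bigr)^r,\qquad\text{and the right side exceeds } c_0+(1-c_0)\alpha_0^r=\alpha_0 ,$$
since $\alpha$ is strictly increasing. The first term in (5) is then exactly $c_0$ and has no slack to compensate. With $r=3$, $n=4$, $k=1$ the numbers are: target $\alpha(\frac14)\approx0.264$, obtained $\frac14+\frac34\alpha(\frac13)^3\approx0.287$.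

The failure is precise. For $t=1$ we need
$$p(n-1,k,r)\le\alpha(k/n)^r, \tag{6}$$
with the density $k/n$ of the *longer* path on the right. The next section obtains (6).

## 5. An exact identity at $(n-1,k)$, and Theorem 1 from the monotonicity of $p^{1/t}$

**Lemma 5.** If $1\le k$ and $rk<(r-1)n$, then
$$\sum_{j=1}^{r-1}p(n-1,k,j)=\frac{k}{n-k}.$$

*Proof.* Here $1\le k\le n-1$. Put $c_0=k/n$. The plan is to expand $p(n,k,t)$ by the first step and by the last step, and compare. The first-step expansion is (5). For the last step: the end level is negative, so level $t\ge1$ is reached if and only if it is reached within the first $n-1$ steps. Given the last step, the first $n-1$ steps form a uniform path, so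
$$p(n,k,t)=c_0\,p(n-1,k-1,t)+(1-c_0)\,p(n-1,k,t). \tag{7}$$
Equating (5) and (7),
$$c_0\bigl[p(n-1,k-1,t-1)-p(n-1,k-1,t)\bigr]=(1-c_0)\bigl[p(n-1,k,t)-p(n-1,k,t+r-1)\bigr].$$
Sum over all $t\ge1$; terms with $t>k+1$ vanish. The left side telescopes to $c_0\,p(n-1,k-1,0)=c_0$. On the right, every $p(n-1,k,j)$ with $j\ge r$ occurs once with each sign, so $(1-c_0)\sum_{j=1}^{r-1}p(n-1,k,j)$ remains. Divide by $1-c_0$. $\square$

*Check for $r=3$, $n=4$, $k=2$.* Of the paths $\mathrm{UUR},\mathrm{URU},\mathrm{RUU}$, two reach level $1$ and one reaches level $2$. The sum is $\frac23+\frac13=1=\frac{k}{n-k}$.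

The right side of Lemma 5 is $\frac{c_0}{1-c_0}=\varphi(\alpha_0)=\alpha_0+\alpha_0^2+\dots+\alpha_0^{r-1}$. So the numbers $p_j=p(n-1,k,j)$, $1\le j\le r-1$, have the same sum as the geometric sequence $\alpha_0^j$, with the right density $k/n$. To pass from these to $p_r\le\alpha_0^r$, it suffices to know that $p_j\ge p_r^{j/r}$ for $j<r$. That is the following statement.

**Proposition 6.** For all $n\ge k\ge0$ and $t\ge1$: $p(n,k,t+1)^t\le p(n,k,t)^{t+1}$. Hence $p(n,k,t)^{1/t}$ is nonincreasing in $t\ge1$.

(The second sentence follows by taking the $t(t+1)$-th root.) The proof of Proposition 6 fills Sections 6 to 9 and uses nothing from the rest of this section. Granting it, we finish Theorem 1.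

**Proof of Theorem 1, given Proposition 6.**

If $k=0$ (this includes $n=0$), the level never becomes positive, so $p(n,k,t)=0<\alpha(c)^t$. Let $k\ge1$, $c_0=k/n\le c$ and $\alpha_0=\alpha(c_0)\le\alpha(c)$. The end level $rk-(r-1)n$ is negative, and $1\le k\le n-1$.

**Step 1: $p(n,k,1)\le\alpha_0$.** Write $p_j=p(n-1,k,j)$ and $y=p_r^{1/r}$. By Proposition 6 for $(n-1,k)$, $p_j\ge y^j$ for $1\le j\le r-1$. By Lemma 5,
$$\varphi(y)=\sum_{j=1}^{r-1}y^j\le\sum_{j=1}^{r-1}p_j=\frac{c_0}{1-c_0}=\varphi(\alpha_0), \tag{8}$$
so $y\le\alpha_0$, which is (6). By (5) with $t=1$,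
$$p(n,k,1)=c_0+(1-c_0)p_r\le c_0+(1-c_0)\alpha_0^r=\alpha_0 .$$

**Step 2: the inequality in Step 1 is strict.** Suppose $p(n,k,1)=\alpha_0$. Since $c_0<1$, this forces $y=\alpha_0$. Then the two ends of (8) agree, so $p_j=y^j=\alpha_0^j$ for $1\le j\le r-1$. In particular $p(n-1,k,1)=\alpha_0=p(n,k,1)$. By (7) with $t=1$,
$$p(n,k,1)=c_0\,p(n-1,k-1,1)+(1-c_0)\,p(n-1,k,1).$$
Since $c_0>0$, we get a contradiction once we know that $p(n-1,k-1,1)<p(n-1,k,1)$. Lemma 4 (for $n-1$ in place of $n$) gives $\le$ by changing a random $\mathrm R$ into $\mathrm U$. For strictness it is enough to find one path that does not reach level $1$ but may do so after the change. Take $\mathrm R^{n-k}\mathrm U^{k-1}$. It goes down and then up, with end level $(k-1)-(r-1)(n-k)=rk-(r-1)n-1<0$, so it never reaches level $1$. If its first $\mathrm R$ is changed (there are $n-k\ge1$ of them), the new path starts with $\mathrm U$ and does reach level $1$. So $p(n,k,1)<\alpha_0$.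

**Step 3: general $t$.** By Proposition 6, $p(n,k,t)\le p(n,k,1)^t<\alpha_0^t\le\alpha(c)^t$. $\blacksquare$

## 6. Climbing one level at a time: types and unused $\mathrm R$-steps

It remains to prove Proposition 6. To reach level $t$ is to make $t$ successive climbs of one level. If the climbs were independent, we would have $p_t=p_1^t$. They are not independent: each climb uses up some steps of the path. We need a bookkeeping that records what is left.

**Definition.** A pair $(m,v)$ with integers $m\ge0$ and $v\in\mathbb Z$ is *valid* if $(r-1)m+v\ge0$. A *path of type* $(m,v)$ has $m$ steps $\mathrm R$ and $(r-1)m+v$ steps $\mathrm U$.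

Such a path has length $rm+v$ and end level $v$. A path with $n$ steps, $k$ of them $\mathrm U$, has type $(n-k,\;rk-(r-1)n)$, and this pair is valid since $(r-1)(n-k)+rk-(r-1)n=k\ge 0$.

**Definition.** For a valid pair $(m,v)$ take a uniform random path of type $(m,v)$. Let $p_t(m,v)$ be the probability that it reaches level $t$; so $p_0=1$. For integers $x\ge0$ let $f(m,v;x)$ be the probability that it reaches level $1$ and that at the *first* visit to level $1$ at least $x$ of its $\mathrm R$-steps are still unused. For invalid pairs put $p_t=f=0$ for all $t\ge 0$. Finally let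
$$\kappa_v(m,x)=f(m,v;x)-f(m,v;x+1),$$
the probability that level $1$ is reached and exactly $x$ steps $\mathrm R$ are unused at that moment.

Clearly $f$ is nonincreasing in $x$, $f(m,v;x)=0$ for $x>m$, and $f(m,v;0)=p_1(m,v)$.

*Example ($r=3$).* Type $(1,1)$: the paths are $\mathrm{UUUR},\mathrm{UURU},\mathrm{URUU},\mathrm{RUUU}$. All reach level $1$; the first three do so at once, with the $\mathrm R$ unused, and the last one only at its end. So $f(1,1;0)=1$, $f(1,1;1)=\frac34$, $\kappa_1(1,1)=\frac34$, $\kappa_1(1,0)=\frac14$. Type $(1,0)$: of $\mathrm{UUR},\mathrm{URU},\mathrm{RUU}$ the first two reach level $1$ with the $\mathrm R$ unused, so $f(1,0;0)=f(1,0;1)=\frac23$. Type $(0,0)$ is the empty path: $f(0,0;0)=0$.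

Suppose that at the first visit to level $1$ exactly $x$ steps $\mathrm R$ are unused. Given this, the rest of the path is uniform. It has $x$ steps $\mathrm R$ and must get from level $1$ to level $v$, so it has type $(x,v-1)$. To reach level $t$ it must climb $t-1$ further levels. So for $t\ge1$,
$$p_t(m,v)=\sum_{x=0}^{m}\kappa_v(m,x)\,p_{t-1}(x,v-1). \tag{9}$$
If $\kappa_v(m,x)>0$ then $(x,v-1)$ is valid, and if $(m,v)$ is invalid both sides are $0$. So (9) holds for all pairs. In the example, $p_2(1,1)=\frac34\cdot p_1(1,0)+\frac14\cdot p_1(0,0)=\frac34\cdot\frac23=\frac12$. Indeed exactly $\mathrm{UUUR}$ and $\mathrm{UURU}$ reach level $2$.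

After a climb, the pair $(m,v)$ has become $(x,v-1)$ with $x\le m$. The aim of the next two sections is to show that both changes make later climbs harder: $f$ is nondecreasing in $v$ and in $m$.

What would this give at once? It gives $p_{t-1}(x,v-1)\le p_{t-1}(m,v)$ and hence $p_t\le p_1p_{t-1}$ by (9), so $p_t\le p_1^t$. That is enough for Step 3 of Section 5, and for the inequality $p_1\ge p_r^{1/r}$ in Step 1. The inequalities $p_j\ge p_r^{j/r}$ for other $j$ do not follow formally from $p_{s+t}\le p_sp_t$. For instance $p_1=1$, $p_2=p_3=q$ with $0<q<1$ is submultiplicative, but $p_2^3=q^3<q^2=p_3^2$. So in Section 9 monotonicity will be used in a finer way.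

## 7. One more $\mathrm U$

**Lemma 7.** $f(m,v;x)\le f(m,v+1;x)$ for all $m\ge0$, $v\in\mathbb Z$, $x\ge0$.

*Proof.* If $(m,v)$ is invalid, the left side is $0$. Let it be valid. Take a uniform path $\omega'$ of type $(m,v+1)$; it has at least one $\mathrm U$. Delete a uniformly random $\mathrm U$ to get a path $\omega$ of type $(m,v)$. The pairs ($\omega'$, chosen $\mathrm U$) correspond to the pairs ($\omega$, slot into which a $\mathrm U$ is inserted), and every $\omega$ has $rm+v+1$ slots. So $\omega$ is uniform.

Suppose $\omega$ first reaches level $1$ after a prefix $\pi$ that contains $J$ steps $\mathrm R$. Consider the prefix of $\omega'$ that ends at the last step of $\pi$. It is $\pi$, possibly with one extra $\mathrm U$, so it has $J$ steps $\mathrm R$ and ends at level $1$ or $2$. Hence $\omega'$ first visits level $1$ with at most $J$ steps $\mathrm R$ used. So whenever $\omega$ has at least $x$ unused steps $\mathrm R$ at its first visit, so does $\omega'$. $\square$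

## 8. One more $\mathrm R$ and $r-1$ more $\mathrm U$

Raising $m$ by one with $v$ fixed adds one $\mathrm R$ and $r-1$ steps $\mathrm U$. The insertion argument of Section 7 does not carry over as it stands, because an $\mathrm R$ inserted before the first visit to level $1$ lowers the path there. Instead we use exact counts. They rest on a classical fact.

**Lemma 8 (Raney's cycle lemma).** A sequence of $N$ integers with sum $1$ has exactly one cyclic shift with all partial sums positive.

*Proof.* Extend the sequence $N$-periodically, and let $S_0=0,S_1,S_2,\dots$ be its partial sums, so $S_{i+N}=S_i+1$. The shift that starts after position $i\in\{0,\dots,N-1\}$ is good if and only if $S_l>S_i$ for $i<l\le i+N$. *Existence:* let $i$ be the last index in $\{0,\dots,N-1\}$ at which $S_0,\dots,S_{N-1}$ attain their minimum. For $i<l\le N-1$ we have $S_l>S_i$, and for $N\le l\le N+i$ we have $S_l=S_{l-N}+1\ge S_i+1$. *Uniqueness:* if $i<i'$ in $\{0,\dots,N-1\}$ are both good, then $S_{i'}>S_i$, so $S_{i'}\ge S_i+1$. But $i'$ is good and $i'<i+N\le i'+N$,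 so $S_i+1=S_{i+N}>S_{i'}$, a contradiction. $\square$

Let $b(j)$ be the number of paths with $j$ steps $\mathrm R$ and $(r-1)j+1$ steps $\mathrm U$ that visit level $1$ only at the end. Such a path has $N=rj+1$ steps and total sum $1$. It visits level $1$ only at the end if and only if all proper prefixes have sum $\le0$, that is, all nonempty suffixes have sum $\ge1$. So the reversed step sequence has all partial sums positive. Among the $\binom{rj+1}{j}$ sequences with these steps, count the pairs (sequence, shift position) that give a good shift. By Lemma 8 there are $\binom{rj+1}{j}$. For each of the $N$ positions, shifting is a bijection on sequences, so there are also $N\,b(j)$. Hence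
$$b(j)=\frac1{rj+1}\binom{rj+1}{j}=\frac{(rj)!}{j!\,((r-1)j+1)!}=\frac1{(r-1)j+1}\binom{rj}{j}. \tag{10}$$

**Lemma 9.** $f(m,v;x)\le f(m+1,v;x)$ for all $m\ge0$, $v\in\mathbb Z$, $x\ge0$.

*Proof.* We use induction on $m$. Assume
$$f(q,w;x)\le f(q+1,w;x)\quad\text{for all } 0\le q<m\text{ and all } w,x \tag{11}$$
(no assumption if $m=0$). Fix $v$. If $(m,v)$ is invalid there is nothing to prove. Let it be valid; then so is $(m+1,v)$.

The plan is this. Step B shows that the total probability of reaching level $1$ does not decrease. Step C shows that for each $x\le m$ the probability of having *exactly* $x$ unused $\mathrm R$-steps does not increase. Together these give the lemma by subtraction. Step A prepares Step B.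

**Step A: for all $t\ge0$ and $w\in\mathbb Z$, $p_t(q,w)$ is nondecreasing in $q\in\{0,\dots,m\}$.** This turns the hypothesis (11), which is about one climb, into a statement about $t$ climbs. We use induction on $t$. For $t=0$, $p_0(q,w)$ is the indicator of $(r-1)q+w\ge0$, which is nondecreasing in $q$. For $t\ge1$ the sum in (9) may be extended to $x\le m$, since $\kappa_w(q,x)=0$ for $x>q$. Summation by parts, with $f(q,w;m+1)=0$ and the convention $p_{t-1}(-1,\cdot)=0$, gives
$$p_t(q,w)=\sum_{x=0}^{m}f(q,w;x)\bigl[p_{t-1}(x,w-1)-p_{t-1}(x-1,w-1)\bigr]. \tag{12}$$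
The brackets do not depend on $q$ and are $\ge0$ by induction on $t$. The numbers $f(q,w;x)$ are nondecreasing in $q\in\{0,\dots,m\}$ by (11).

**Step B: $f(m+1,v;0)\ge f(m,v;0)$.** That is, $p_1(m+1,v)\ge p_1(m,v)$. If $v\ge1$, the end level is at least $1$ and both are $1$ by (1). Let $v\le0$. If $m=0$, validity forces $v=0$, and $f(0,0;0)=0$ for the empty path. Let $m\ge1$. The first step is $\mathrm U$ with probability
$$\gamma_m=\frac{(r-1)m+v}{rm+v},$$
and then level $1$ is reached. If it is $\mathrm R$, we are at level $-(r-1)$ and must climb $r$ levels, with $m-1$ steps $\mathrm R$ left and end level $v+r-1$ relative to the current level. So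
$$p_1(m,v)=\gamma_m+(1-\gamma_m)\,p_r(m-1,v+r-1),\qquad p_1(m+1,v)=\gamma_{m+1}+(1-\gamma_{m+1})\,p_r(m,v+r-1).$$
The denominators of $\gamma_m,\gamma_{m+1}$ are positive, and the numerator of $\gamma_{m+1}-\gamma_m$ is
$$\bigl((r-1)(m+1)+v\bigr)(rm+v)-\bigl((r-1)m+v\bigr)\bigl(r(m+1)+v\bigr)=(r-1)(rm+v)-r\bigl((r-1)m+v\bigr)=-v\ge0 .$$
So $\gamma_{m+1}\ge\gamma_m$. By Step A, $s:=p_r(m-1,v+r-1)\le p_r(m,v+r-1)$. Hence
$$p_1(m+1,v)\ge\gamma_{m+1}+(1-\gamma_{m+1})s=s+\gamma_{m+1}(1-s)\ge s+\gamma_m(1-s)=p_1(m,v).$$

**Step C: $\kappa_v(m+1,x)\le\kappa_v(m,x)$ for $0\le x\le m$.** A path of type $(m,v)$ counted by $\kappa_v(m,x)$ splits at its first visit to level $1$. The prefix has $m-x$ steps $\mathrm R$ and is one of $b(m-x)$ paths. The rest has $x$ steps $\mathrm R$ and $(r-1)x+v-1$ steps $\mathrm U$ and is arbitrary. Let $c_v(x)$ be the number of such remainders ($0$ if $(r-1)x+v-1<0$). Then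
$$\kappa_v(m,x)=\frac{b(m-x)\,c_v(x)}{\binom{rm+v}{m}},\qquad \kappa_v(m+1,x)=\frac{b(m+1-x)\,c_v(x)}{\binom{r(m+1)+v}{m+1}},$$
and $c_v(x)$ is the same in both. Setting $j=m-x$, it suffices to show
$$\frac{b(j+1)}{b(j)}\le\Theta(v):=\binom{r(m+1)+v}{m+1}\Big/\binom{rm+v}{m}\qquad(0\le j\le m). \tag{13}$$
We compare both sides with $\Theta(0)$.

*The left side is at most $\Theta(0)$.* By the factorial form in (10), and since $(r-1)(j+1)+1=(r-1)j+r$ and $rj+r=r(j+1)$,
$$\frac{b(j+1)}{b(j)}=\frac{\prod_{i=1}^{r}(rj+i)}{(j+1)\prod_{i=2}^{r}\bigl((r-1)j+i\bigr)}=r\prod_{i=1}^{r-1}\frac{rj+i}{(r-1)j+i+1}.$$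
The $i$-th factor is increasing in $j$, because its derivative in $j$ has the sign of $r(i+1)-(r-1)i=r+i>0$. So the ratio is largest at $j=m$, and by the last form in (10)
$$\frac{b(j+1)}{b(j)}\le\frac{b(m+1)}{b(m)}=\Theta(0)\,\frac{(r-1)m+1}{(r-1)(m+1)+1}\le\Theta(0).$$

*$\Theta(0)\le\Theta(v)$.* Let $(r-1)m+w\ge1$, that is, $(m,w-1)$ is valid. Since $\binom NM/\binom{N-1}M=\frac N{N-M}$,
$$\frac{\Theta(w)}{\Theta(w-1)}=\frac{(rm+r+w)\,\bigl((r-1)m+w\bigr)}{(rm+w)\,\bigl((r-1)m+r-1+w\bigr)}.$$
With $A=(r-1)m+w$ and $B=rm+w$, numerator minus denominator is $(B+r)A-B(A+r-1)=rA-(r-1)B=w$. So $\Theta(w)>\Theta(w-1)$ for $w\ge1$ and $\Theta(w)\le\Theta(w-1)$ for $w\le0$. If $v\ge1$, go up from $0$ to $v$. If $v\le-1$, go up from $v$ to $0$; all $w$ with $v+1\le w\le0$ satisfy $(r-1)m+w\ge1$ because $(m,v)$ is valid. In every case $\Theta(v)\ge\Theta(0)$. This proves (13).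

**Step D: conclusion.** For $x\le m$, Steps B and C give
$$f(m+1,v;x)=f(m+1,v;0)-\sum_{y<x}\kappa_v(m+1,y)\ge f(m,v;0)-\sum_{y<x}\kappa_v(m,y)=f(m,v;x).$$
For $x>m$ the right side $f(m,v;x)$ is $0$. $\square$

## 9. Deleting a climb: the Loomis–Whitney inequality gives Proposition 6

Let $|\cdot|$ denote volume (Lebesgue measure) in the relevant dimension, and let $\pi_l$ denote the projection of $\mathbb R^d$ to $\mathbb R^{d-1}$ that omits the $l$-th coordinate.

**Lemma 10 (Loomis–Whitney inequality, Bull. AMS 55 (1949)).** Let $d\ge2$ and let $A\subset\mathbb R^d$ be a finite union of bounded boxes. Then $|A|^{d-1}\le\prod_{l=1}^d|\pi_lA|$.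

*Proof.* We use induction on $d$. For $d=2$, $A$ lies in the product of its two projections to the axes. Let $d\ge3$. For real $s$ let $A_s\subset\mathbb R^{d-1}$ be the slice of $A$ at $x_d=s$. Then $A_s\subset\pi_dA$, so $|A_s|\le|\pi_dA|$. For $l<d$, $\pi_l(A_s)$ is the slice $(\pi_lA)_s$ of $\pi_lA$. By induction $|A_s|^{d-2}\le\prod_{l<d}|(\pi_lA)_s|$. Multiplying, $|A_s|^{d-1}\le|\pi_dA|\prod_{l<d}|(\pi_lA)_s|$. Take $(d-1)$-th roots, integrate over $s$, and apply Hölder's inequality to the $d-1$ factors with all exponents equal to $d-1$: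
$$|A|\le|\pi_dA|^{\frac1{d-1}}\int\prod_{l<d}|(\pi_lA)_s|^{\frac1{d-1}}\,ds\le|\pi_dA|^{\frac1{d-1}}\prod_{l<d}\Bigl(\int|(\pi_lA)_s|\,ds\Bigr)^{\frac1{d-1}}=\prod_{l\le d}|\pi_lA|^{\frac1{d-1}}.\qquad\square$$

The inequality $p_{t+1}^t\le p_t^{t+1}$ has the shape of Lemma 10 with $d=t+1$. So we want sets $A_t\subset[0,1)^t$ of volume $p_t$ such that every projection of $A_{t+1}$ lies in $A_t$. We drive the $l$-th climb by its own number $u_l\in[0,1)$. Omitting $u_l$ means omitting a climb, and by Lemmas 7 and 9 this only helps the climbs that follow.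

**Proof of Proposition 6.** Fix $n\ge k\ge0$, and let $(\rho_0,v_0)=(n-k,\,rk-(r-1)n)$ be the type of the path.

**Step 1: one climb as a function of a number $u\in[0,1)$.** The states are $\rho\in\{-1,0,\dots,\rho_0\}$. A state $\rho\ge0$ means that $\rho$ steps $\mathrm R$ are unused, and $-1$ means "dead". For $v\in\mathbb Z$, $u\in[0,1)$ and $\rho\ge0$ put
$$\psi_v(\rho,u)=\max\{x\ge0:\ f(\rho,v;x)>u\},$$
with value $-1$ if there is no such $x$; and put $\psi_v(-1,u)=-1$. Since $f$ is nonincreasing in $x$, for $x\ge0$ we have $\psi_v(\rho,u)\ge x$ if and only if $u<f(\rho,v;x)$. This yields three properties.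

1. For uniform $u$ and $\rho\ge0$, the probability that $\psi_v(\rho,u)\ge x$ is $f(\rho,v;x)$. So $\psi_v(\rho,u)=x$ has probability $\kappa_v(\rho,x)$ for each $x\ge 0$.
2. $\psi_v(\rho,u)\le\rho$, because $f(\rho,v;x)=0$ for $x>\rho$.
3. $\psi_v(\rho,u)$ is nondecreasing in $v$ by Lemma 7 and in $\rho$ by Lemma 9.

**Step 2: the sets $A_t$ have volume $p(n,k,t)$.** Given $u_1,u_2,\dots$, define
$$\rho_l=\psi_{v_0-l+1}(\rho_{l-1},u_l)\quad(l\ge1),\qquad A_t=\{(u_1,\dots,u_t)\in[0,1)^t:\ \rho_t\ne-1\}.$$
For fixed $v$ and $\rho$, $\psi_v(\rho,\cdot)$ takes finitely many values, each on a (possibly empty) half-open interval. So $A_t$ is a finite union of boxes. To compute its volume, start more generally at any state $\rho\ge0$ with end level $v$, and let $m_t(\rho,v)$ be the volume of the set of $(u_1,\dots,u_t)$ that do not lead to $-1$ in $t$ climbs. Then $m_1(\rho,v)=f(\rho,v;0)=p_1(\rho,v)$ by property 1. For $t\ge2$, splitting by the state $x$ after the first climb gives $m_t(\rho,v)=\sum_{x=0}^{\rho}\kappa_v(\rho,x)\,m_{t-1}(x,v-1)$. This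 is the recursion (9), so $m_t=p_t$ by induction, and $|A_t|=p_t(\rho_0,v_0)=p(n,k,t)$.

*Example ($r=3$, type $(1,1)$, that is, $n=4$, $k=3$).* By the values in Section 6, $\psi_1(1,u)=1$ for $u<\frac34$ and $0$ otherwise, $\psi_0(1,u)=1$ for $u<\frac23$ and $-1$ otherwise, and $\psi_0(0,u)=-1$. So $A_1=[0,1)$ and $A_2=[0,\frac34)\times[0,\frac23)$, with areas $1=p_1$ and $\frac12=p_2$.

**Step 3: every coordinate projection of $A_{t+1}$ lies in $A_t$.** Let $(u_1,\dots,u_{t+1})\in A_{t+1}$ with states $\rho_0,\dots,\rho_{t+1}$. Let $1\le l\le t+1$, delete $u_l$, and let $\sigma_0=\rho_0,\sigma_1,\dots,\sigma_t$ be the states generated by the remaining $t$ numbers. The $i$-th of these numbers is $u_i$ for $i<l$ and $u_{i+1}$ for $i\ge l$. We show $\sigma_{i-1}\ge\rho_i$ for $l\le i\le t+1$. For $i=l$: the first $l-1$ numbers are unchanged, so $\sigma_{l-1}=\rho_{l-1}\ge\rho_l$ by property 2 (if $\rho_{l-1}=-1$, both are $-1$). If $l\le i\le t$ and $\sigma_{i-1}\ge\rho_i$, then by property 3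
$$\sigma_i=\psi_{v_0-i+1}(\sigma_{i-1},u_{i+1})\ge\psi_{v_0-i}(\sigma_{i-1},u_{i+1})\ge\psi_{v_0-i}(\rho_i,u_{i+1})=\rho_{i+1}.$$
At the end $\sigma_t\ge\rho_{t+1}\ne-1$, so the shortened vector is in $A_t$. Thus $\pi_lA_{t+1}\subset A_t$.

**Step 4: volumes.** By Lemma 10 with $d=t+1$ and by Step 3,
$$p(n,k,t+1)^t=|A_{t+1}|^t\le\prod_{l=1}^{t+1}|\pi_lA_{t+1}|\le|A_t|^{t+1}=p(n,k,t)^{t+1}.\qquad\square$$

With Proposition 6 proved, the proof of Theorem 1 in Section 5 is complete.

## 10. Theorem 2: adding a block, equality cases, sharpness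

**Part (a).** The first statement is Proposition 6, and $p(n,k,t)\le p(n,k,1)^t$ is a special case. For the second, pass from $(n,k)$ to $(n+r,k+r-1)$. The number of steps $\mathrm R$ goes from $n-k$ to $n-k+1$, and the end level $rk-(r-1)n$ changes by $r(r-1)-(r-1)r=0$. So we must show $p_t(m,v)\le p_t(m+1,v)$. Lemma 9 now holds for all $m$, so (11) holds for every $m$ with no assumption. The argument of Step A in Section 8, that is, (12) and induction on $t$, then shows that $p_t(q,w)$ is nondecreasing in all $q\ge0$, for all $t$ and $w$.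

**Part (b).** First the values of $\alpha$. For $c=0$ the polynomial is $-x+x^r$, with smallest root $0$ in $[0,1]$. For $0<c<\frac{r-1}r$ the roots in $[0,1]$ are $1$ and the $\alpha(c)$ of Theorem 1. Let $\frac{r-1}r\le c\le1$. For $0\le x<1$ we have $c>(1-c)\varphi(x)$: for $c=1$ this is clear, and for $c<1$ we have $(1-c)\varphi(x)<(1-c)(r-1)\le c$. So by (2) there is no root in $[0,1)$, and $\alpha(c)=1$.

Now the three ranges of $k/n$.

- If $k=0$, then $p(n,k,t)=0=\alpha(0)^t$: equality.
- If $0<\frac kn<\frac{r-1}r$, then $p(n,k,t)<\alpha(k/n)^t$ by Theorem 1 with $c=k/n$. In this range $k\ne0$ and $rk-(r-1)n<0<t$, in accordance with the stated condition.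
- If $\frac kn\ge\frac{r-1}r$, then $k\neq 0$ and $\alpha(k/n)^t=1\ge p(n,k,t)$. When the end level is $\ge t$, (1) gives $p=1$. When it is $<t$, the path $\mathrm R^{n-k}\mathrm U^k$ goes down and then up and never exceeds $\max(0,\text{end level})<t$, so $p<1$. Equality holds exactly when $rk-(r-1)n\ge t$.

**Part (c).** The upper bound $p(n,\lfloor cn\rfloor,t)<\alpha(c)^t$ is Theorem 1. For the lower bound, fix $L$ and put $k=\lfloor cn\rfloor$. For $n\to\infty$ the first $L$ steps of our path behave like those of the walk $S$ of Lemma 3. Indeed a given initial word of length $L$ with $u$ steps $\mathrm U$ has probability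
$$\frac{\binom{n-L}{k-u}}{\binom nk}=\frac{k(k-1)\cdots(k-u+1)\cdot(n-k)(n-k-1)\cdots(n-k-(L-u)+1)}{n(n-1)\cdots(n-L+1)}\longrightarrow c^u(1-c)^{L-u},$$
because $k/n\to c$ (the formula holds as soon as $n\ge L$, $k\ge u$ and $n-k\ge L-u$, hence for all large $n$). Sum over the finitely many words of length $L$ that reach level $t$:
$$\liminf_{n\to\infty}p(n,\lfloor cn\rfloor,t)\ge\Pr(S\text{ reaches }t\text{ within }L\text{ steps}).$$
This holds for every $L$. Let $L\to\infty$; the right side increases to $\Pr(S\text{ reaches }t)=\alpha(c)^t$ by Lemma 3. With the upper bound, the limit is $\alpha(c)^t$. So the supremum of $p(n,k,t)$ over all $n\ge k\ge0$ with $k\le cn$ is $\alpha(c)^t$, and by the strict inequality in Theorem 1 it is never attained. $\blacksquare$
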